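\title{An edge-isoperimetric inequality for chamber graphs of hyperplane arrangements in general position}

\begin{abstract}
We prove that for every $d\ge 2$, every arrangement of affine hyperplanes in general position in $\mathbb{R}^d$ and every nonempty set $S$ of at most half of its chambers, at least $c_d|S|^{(d-1)/d}$ edges of the chamber graph leave $S$, where $c_d=2(1-2^{-1/d})\,\kappa_d$ and $\kappa_d=d/(d!)^{1/d}$. The exponent is optimal, and $\kappa_d$ is the sharp constant for large sets that occupy a vanishing proportion of the chambers. The proof encodes chambers as subsets of $\{1,\dots,n\}$, bounds the number of edges inside $S$ and inside its complement by shifting each to a down-set, and compares the result with the exact number of edges of the graph.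
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal H=\{H_1,\dots,H_n\}$ be a finite arrangement of affine hyperplanes in $\mathbb{R}^d$. The complement $\mathbb{R}^d\setminus\bigcup_i H_i$ has finitely many connected components, each an open convex polyhedron, possibly unbounded; these are the \emph{chambers}. The \emph{chamber graph} has the chambers as vertices, two chambers being adjacent if they share a facet or, equivalently, if exactly one hyperplane separates them. The \emph{edge boundary} $\partial S$ of a set $S$ of chambers is the set of edges with one end in $S$ and the other outside $S$. The arrangement is in \emph{general position} if for every $k\le d$ any $k$ of its hyperplanes meet in an affine subspace of dimension $d-k$, and any $d+1$ of them have empty intersection. The following problem comes from Marc~\cite{Marc}.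

\begin{quote}
For fixed $d\ge 2$, is there a constant $c_d>0$ such that $|\partial S|\ge c_d|S|^{(d-1)/d}$ for every arrangement in general position in $\mathbb{R}^d$ and every nonempty set $S$ of at most half of its chambers?
\end{quote}

The planar case is known, and in $\mathbb{R}^3$ it is known that $|\partial S|=\Omega(|S|^{2/3})$ for sets occupying at most a fixed proportion of the chambers. We show that the answer is yes in every dimension. Throughout,
\[
V_k(n)=\sum_{j=0}^{k}\binom nj,\qquad L_d(n)=\sum_{j=0}^{d}(d-j)\binom nj=\sum_{j=0}^{d-1}V_j(n),\qquad p=\frac{d-1}{d},\qquad \kappa_d=\frac{d}{(d!)^{1/d}};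
\]
the two forms of $L_d(n)$ agree because $\binom nj$ occurs in $V_j(n),\dots,V_{d-1}(n)$. When $n$ and $d$ are fixed we write $N=V_d(n)$ and $L=L_d(n)$. An arrangement in general position has $N$ chambers and $dN-L$ edges (Lemma~\ref{lem:counts}).

The exponent $p$ is the one that relates surface to volume. Let $Q$ be a convex region bounded by a fixed number of hyperplanes of $\mathcal H$ and crossed by $m$ others, all of whose vertices (points common to $d$ of them) lie in $Q$, and let $S$ be the set of chambers in $Q$. Then $|S|=V_d(m)\sim m^d/d!$, while each facet of $Q$ is $(d-1)$-dimensional and is cut into at most $V_{d-1}(m)\sim m^{d-1}/(d-1)!$ pieces; both counts follow from Lemma~\ref{lem:regions}. So $|\partial S|=O(|S|^p)$, and if a single facet carried almost all of the boundary, the ratio $|\partial S|/|S|^p$ would tend to $(d!)^{p}/(d-1)!=\kappa_d$. Both hypotheses of the problem are needed. The average degree $2(dN-L)/N$ is less than $2d$, so the complement of a suitable single chamber has $N-1$ elements and fewer than $2d$ boundary edges. And $n$ parallel hyperplanes give a path, half of which is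 cut off by one edge.

\begin{theorem}\label{thm:main}
Let $d\ge2$, let $\mathcal H$ be an arrangement of $n$ hyperplanes in general position in $\mathbb{R}^d$, let $S$ be a set of chambers, and put $s=|S|$, $\alpha=s/N$.
\begin{enumerate}
\item[(1)] If $n\ge d$ and $0<\alpha<1$, then
\[
|\partial S|\ \ge\ L\,\bigl[\alpha^{p}+(1-\alpha)^{p}-1\bigr]\qquad\text{and}\qquad L\ge\kappa_dN^{p}.
\]
In particular $|\partial S|\ge\kappa_d(1-\alpha^{1/d})\,s^{p}$.
\item[(2)] For all $n$, if $0<\alpha\le\frac12$, then $|\partial S|\ge c_d\,s^{p}$ with $c_d=2(1-2^{-1/d})\,\kappa_d$.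
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $d\ge2$.
\begin{enumerate}
\item[(1)] In the setting of Theorem~\ref{thm:main}, if $n\ge d$ and $1\le s\le n-d+1$, then $|\partial S|\ge\kappa_ds^{p}$. If moreover $s=V_d(m)$ for an integer $m\ge0$, then $|\partial S|\ge L_d(m)$.
\item[(2)] For all $m\ge0$ and $n\ge m+d$ there are an arrangement of $n$ hyperplanes in general position in $\mathbb{R}^d$ and a set $S$ of its chambers with $|S|=V_d(m)$ and $|\partial S|=L_d(m)$.
\end{enumerate}
\end{theorem}

For $m=0$ this says that every chamber has at least $d$ neighbors when $n\ge d$, and that some arrangement has a chamber with exactly $d$. Let $c_d^*$ be the best constant in the problem, that is, the infimum of $|\partial S|/|S|^p$ over all arrangements in general position in $\mathbb{R}^d$ and all $S$ with $0<\alpha\le\frac12$.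

\begin{corollary}\label{cor:sharp}
Let $d\ge2$.
\begin{enumerate}
\item[(1)] For $n\ge V_d(m)+d-1$, the minimum of $|\partial S|$ over all arrangements of $n$ hyperplanes in general position in $\mathbb{R}^d$ and all $S$ with $|S|=V_d(m)$ is exactly $L_d(m)$.
\item[(2)] Along every sequence of arrangements and sets with $s\to\infty$ and $s/N\to0$ one has $\liminf|\partial S|/s^p\ge\kappa_d$, and along some such sequence $|\partial S|/s^p\to\kappa_d$. In particular the exponent $p$ cannot be increased.
\item[(3)] $2(1-2^{-1/d})\,\kappa_d\le c_d^*\le\kappa_d$.
\end{enumerate}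
\end{corollary}

We do not determine the exact value of $c_d^*$. Section~\ref{sec:plane} reduces the problem to an inequality about down-sets and finishes the planar case by hand. Sections~\ref{sec:counts} and~\ref{sec:shifting} prove the reduction, Section~\ref{sec:weight} proves the inequality in all dimensions, and Sections~\ref{sec:main}--\ref{sec:cone} derive the results above.

\section{The method in the plane}\label{sec:plane}

In a $k$-regular graph $|\partial S|=k|S|-2e(S)$, where $e(S)$ is the number of edges inside $S$, so an upper bound for $e(S)$ is all one needs. A chamber graph is not regular, and replacing $k$ by the smallest possible degree $d$ gives nothing, since $e(S)$ can be close to $d|S|$: the whole graph has $dN-L$ edges. We use instead the identity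
\[
|\partial S|=E-e(S)-e(S^c),
\]
where $S^c$ is the complement of $S$ and $E$ the total number of edges. If $e(S)$ and $e(S^c)$ fall short of $ds$ and $d(N-s)$ by known amounts, the leading terms cancel against $dN$ and only the shortfalls and $L$ remain. To measure the shortfalls we pass from geometry to set systems.

Fix a positive side of each $H_i$. The \emph{code} of a chamber is the set $A\subseteq[n]=\{1,\dots,n\}$ of indices $i$ for which the chamber lies on the positive side of $H_i$. The points with prescribed signs form a convex set, so a chamber is determined by its code. We identify the set of chambers with the family $\mathcal C\subseteq2^{[n]}$ of codes; two chambers are adjacent exactly when their codes differ in one element. For any $\mathcal F\subseteq2^{[n]}$ let $e(\mathcal F)$ be the number of pairs $\{A,A\cup\{j\}\}\subseteq\mathcal F$ with $j\notin A$; for $\mathcal F\subseteq\mathcal C$ this is the number of edges inside $\mathcal F$.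

A \emph{down-set} is a family $\mathcal K$ that contains every subset of each of its members. In a down-set each member $A$ is the larger set of exactly $|A|$ pairs, so $e(\mathcal K)=\sum_{A\in\mathcal K}|A|$. If all members have at most $d$ elements, then
\begin{equation}\label{eq:weight}
e(\mathcal K)=d|\mathcal K|-w_d(\mathcal K),\qquad\text{where}\quad w_d(\mathcal K)=\sum_{A\in\mathcal K}(d-|A|)
\end{equation}
is the \emph{weight} of $\mathcal K$. The family $\binom{[n]}{\le d}$ of all subsets of $[n]$ with at most $d$ elements has size $N$ and weight $L$.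

An arbitrary family is turned into a down-set by shifting. For $i\in[n]$ and $B\subseteq[n]\setminus\{i\}$, the \emph{fiber} of $\mathcal F$ over $B$ is $\mathcal F\cap\{B,B\cup\{i\}\}$. The \emph{shift} $\sigma_i\mathcal F$ is obtained by replacing every one-element fiber over $B$ by $\{B\}$ and keeping the other fibers: the element $i$ is deleted from each member for which the result is not already present. Shifting $S$ and $S^c$ separately gives the following reduction, proved in Section~\ref{sec:shifting}.

\begin{proposition}\label{prop:reduction}
Let $\mathcal H$ be in general position and let $S$ be a set of $s$ chambers, $0<s<N$. There are down-sets $\mathcal K,\mathcal K'\subseteq\binom{[n]}{\le d}$ with $|\mathcal K|=s$, $|\mathcal K'|=N-s$ and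
\begin{equation}\label{eq:reduction}
|\partial S|\ \ge\ w_d(\mathcal K)+w_d(\mathcal K')-L .
\end{equation}
\end{proposition}

\begin{example}\label{ex:three}
Take three lines bounding a triangle, with the triangle on the negative side of each. The triangle has code $\emptyset$, the chambers across its sides have codes $1,2,3$, and those at its vertices have codes $12,13,23$; the code $123$ does not occur. There are $N=7$ chambers and $9$ edges, three at $\emptyset$ and six on the cycle $1,12,2,23,3,13$, in agreement with $L=V_0(3)+V_1(3)=5=2\cdot7-9$. Let $S=\{1,12,2\}$. Then $\sigma_1S=\{\emptyset,12,2\}$ and $\sigma_2\sigma_1S=\{\emptyset,1,2\}=\mathcal K$, of weight $2+1+1=4$. The complement $S^c=\{\emptyset,3,13,23\}$ shifts to $\sigma_3S^c=\{\emptyset,3,1,2\}=\mathcal K'$, of weight $5$. The bound \eqref{eq:reduction} reads $|\partial S|\ge4+5-5=4$, and indeed $\partial S$ consists of the four edges from $1$ to $\emptyset,13$ and from $2$ to $\emptyset,23$. The families $\mathcal K$ and $\mathcal K'$ overlap: they are not a partition of anything, and only their sizes are remembered.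
\end{example}

It remains to bound the weight of a down-set from below in terms of its size. Let $d=2$ and $n\ge2$, so that $2N=n^2+n+2$ and $L=n+2$. A nonempty down-set $\mathcal K\subseteq\binom{[n]}{\le2}$ consists of $\emptyset$, of $v$ singletons, and of at most $\binom v2$ pairs. Hence $w_2(\mathcal K)=v+2$ and $|\mathcal K|\le V_2(v)$, that is,
\[
\frac{w_2(\mathcal K)^2}{|\mathcal K|}\ \ge\ \varphi(v):=\frac{2(v+2)^2}{v^2+v+2}.
\]
Since $\varphi>2$, we get $w_2(\mathcal K)\ge\sqrt{2|\mathcal K|}$, with the expected constant $\kappa_2=\sqrt2$. This is not enough for \eqref{eq:reduction}: for $s=1$ it yields $\sqrt2+\sqrt{n^2+n}-(n+2)<\sqrt2-\frac32<0$. The trouble is that $w_2(\mathcal K')$ must cancel $L$ when $\mathcal K'$ is nearly everything, so the estimate has to be \emph{exact} for $\mathcal K=\binom{[n]}{\le2}$. Now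
\[
\frac{\varphi'(v)}{\varphi(v)}=\frac{2}{v+2}-\frac{2v+1}{v^2+v+2}=\frac{2-3v}{(v+2)(v^2+v+2)},
\]
so $\varphi$ decreases for $v\ge1$; and $\varphi(0)=\varphi(2)=4$. Therefore $\varphi(v)\ge\varphi(n)=L^2/N$ for all integers $0\le v\le n$, which says $w_2(\mathcal K)\ge L\,(|\mathcal K|/N)^{1/2}$. With \eqref{eq:reduction} this gives $|\partial S|\ge L[\sqrt\alpha+\sqrt{1-\alpha}-1]$, the first bound of Theorem~\ref{thm:main} for $d=2$. The loss from the complement is now $L(1-\sqrt{1-\alpha})\le L\alpha$, which is smaller than the gain $L\sqrt\alpha$ for every $s$.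

\section{Counting chambers and edges}\label{sec:counts}

Let $\mathcal H$ be in general position and put $X_J=\bigcap_{j\in J}H_j$ for $J\subseteq[n]$, with $X_\emptyset=\mathbb{R}^d$. Thus $\dim X_J=d-|J|$ if $|J|\le d$ and $X_J=\emptyset$ otherwise. One lemma serves all our counts, here and in Section~\ref{sec:cone}. Note first that if $U$ is a convex subset of $X_I$, open in $X_I$, then the components of $U\setminus\bigcup_{j\in M}H_j$ are the nonempty sets obtained by prescribing an open side of each $H_j$, $j\in M$: these sets are convex, open in $X_I$ and pairwise disjoint.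

\begin{lemma}\label{lem:regions}
Let $I,M\subseteq[n]$ be disjoint and let $U$ be a nonempty convex subset of $X_I$, open in $X_I$. Then the number of components of $U\setminus\bigcup_{j\in M}H_j$ equals the number of sets $J\subseteq M$ with $U\cap X_J\ne\emptyset$.
\end{lemma}

\begin{proof}
We use induction on $|M|$, for all $I$ and $U$ at once. For $M=\emptyset$ both numbers are $1$. Otherwise fix $k\in M$ and put $M'=M\setminus\{k\}$. By general position $X_{I\cup\{k\}}$ is empty or of smaller dimension than $X_I$, so an affine function $f$ defining $H_k$ does not vanish identically on $X_I$. Let $C$ be a component of $U\setminus\bigcup_{j\in M'}H_j$. If $H_k$ misses $C$, then $C$ remains a component. If $f(x)=0$ for some $x\in C$, then $f$ is nonconstant on $X_I$ and takes both signs near $x$ in the open set $C$, so $C$ splits into exactly two components. Each $C$ met by $H_k$ thus adds one component, and $C\mapsto C\cap H_k$ is a bijection from these $C$ to the components of $(U\cap H_k)\setminus\bigcup_{j\in M'}H_j$, both being described by their sides of the $H_j$, $j\in M'$. The set $U\cap H_k$ is empty or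 a convex open subset of $X_{I\cup\{k\}}$. By induction the components $C$ are counted by the $J\subseteq M$ with $k\notin J$ and $U\cap X_J\neq\emptyset$, and the added ones by those with $k\in J$.
\end{proof}

A set $D\subseteq[n]$ is \emph{shattered} by $\mathcal F\subseteq2^{[n]}$ if every subset of $D$ is a \emph{trace} $A\cap D$ of some $A\in\mathcal F$. An edge whose two codes differ in $i$ is said to cross $H_i$.

\begin{lemma}\label{lem:counts}
Let $\mathcal H$ be in general position.
\begin{enumerate}
\item[(a)] $|\mathcal C|=V_d(n)=N$.
\item[(b)] The edges crossing $H_i$ correspond bijectively to the components of $H_i\setminus\bigcup_{j\ne i}H_j$; the component lies on the same side of each $H_j$, $j\neq i$, as the two chambers.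
\item[(c)] $E=\sum_{j\le d}j\binom nj=dN-L$.
\item[(d)] No set of $d+1$ elements is shattered by $\mathcal C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:regions} with $I=\emptyset$, $M=[n]$, $U=\mathbb{R}^d$: the sets $J$ with $X_J\ne\emptyset$ are those with $|J|\le d$.

(b) An edge crossing $H_i$ and a component of $H_i\setminus\bigcup_{j\ne i}H_j$ are each determined by a choice of sides of the $H_j$, $j\ne i$, so we must show that the same choices occur. If $C,C'$ are separated only by $H_i$, a segment from $C$ to $C'$ meets $H_i$ in a point lying, by convexity, strictly on the common side of every other $H_j$. Conversely, a small ball around a point of a component misses the other $H_j$, and $H_i$ cuts it into two halves lying in two chambers separated only by $H_i$.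

(c) Lemma~\ref{lem:regions} with $I=\{i\}$, $M=[n]\setminus\{i\}$, $U=H_i$ counts the $J\subseteq M$ with $|J|+1\le d$, of which there are $V_{d-1}(n-1)$. Hence $E=n\sum_{j=1}^{d}\binom{n-1}{j-1}=\sum_{j\le d}j\binom nj$, and $dN-E=\sum_{j\le d}(d-j)\binom nj=L$.

(d) Let $|D|=d+1$. Each chamber lies in a chamber of the subarrangement $\{H_i\}_{i\in D}$, whose code is the trace on $D$. The subarrangement is in general position, so by (a) there are at most $V_d(d+1)=2^{d+1}-1$ traces.
\end{proof}

\section{Shifting}\label{sec:shifting}

A shift of $S$ is in general no longer a set of chambers, so we need properties that survive it. The size does, since fibers keep their sizes. The next lemma shows that the number of edges can only grow and that no new set is shattered; the second fact is what carries the dimension $d$ through the process.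

\begin{lemma}\label{lem:shift}
For every $\mathcal F\subseteq2^{[n]}$ and $i\in[n]$: {\rm(a)} $e(\sigma_i\mathcal F)\ge e(\mathcal F)$; {\rm(b)} every set shattered by $\sigma_i\mathcal F$ is shattered by $\mathcal F$.
\end{lemma}

\begin{proof}
(a) The pairs $\{A,A\cup\{i\}\}$ are the two-element fibers, which do not change. For $j\ne i$, group the pairs $\{A,A\cup\{j\}\}$ by $B=A\setminus\{i\}$. The group of $B$ has two candidates, $\{B,B\cup\{j\}\}$ and $\{B\cup\{i\},B\cup\{i,j\}\}$, each joining the fiber over $B$ to the fiber over $B\cup\{j\}$. If these fibers have sizes $a$ and $b$, at most $\min(a,b)$ candidates lie in $\mathcal F$. After the shift a fiber of size one consists of the set without $i$, so exactly $\min(a,b)$ candidates lie in $\sigma_i\mathcal F$.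

(b) Let $D$ be shattered by $\sigma_i\mathcal F$. If $i\notin D$, deleting $i$ does not change traces on $D$, so $\mathcal F$ has the same traces. If $i\in D$, let $Z\subseteq D\setminus\{i\}$ and pick $G\in\sigma_i\mathcal F$ with $G\cap D=Z\cup\{i\}$. A member of $\sigma_i\mathcal F$ containing $i$ lies in a two-element fiber, which is also a fiber of $\mathcal F$. So $G$ and $G\setminus\{i\}$ belong to $\mathcal F$, and both $Z\cup\{i\}$ and $Z$ are traces of $\mathcal F$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]
Let $\mathcal F\subseteq\mathcal C$. Apply shifts as long as one of them changes the family; each change decreases $\sum_A|A|$, so the process ends with a family $\mathcal K$ fixed by all $\sigma_i$. Then $i\in A\in\mathcal K$ implies $A\setminus\{i\}\in\mathcal K$, so $\mathcal K$ is a down-set, with $|\mathcal K|=|\mathcal F|$ and $e(\mathcal K)\ge e(\mathcal F)$. Each $A\in\mathcal K$ is shattered by $\mathcal K$, which contains all its subsets, hence by $\mathcal F$ and by $\mathcal C$; Lemma~\ref{lem:counts}(d) gives $|A|\le d$. By \eqref{eq:weight}, $e(\mathcal F)\le d|\mathcal F|-w_d(\mathcal K)$.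 Applying this to $S$ and to $S^c$ and using Lemma~\ref{lem:counts}(c),
\[
|\partial S|=E-e(S)-e(S^c)\ge(dN-L)-\bigl(ds-w_d(\mathcal K)\bigr)-\bigl(d(N-s)-w_d(\mathcal K')\bigr),
\]
which is \eqref{eq:reduction}.
\end{proof}

\section{The weight of a down-set}\label{sec:weight}

This section extends the planar estimate, in the form that is exact for the full family, to all $d$.

\begin{proposition}\label{prop:weight}
Let $n\ge d\ge1$ and let $\mathcal K\subseteq\binom{[n]}{\le d}$ be a nonempty down-set. Then $w_d(\mathcal K)\ge L\,(|\mathcal K|/N)^p$. Moreover $L\ge\kappa_dN^p$, and hence $w_d(\mathcal K)\ge\kappa_d|\mathcal K|^p$.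
\end{proposition}

The hypothesis $n\ge d$ cannot be dropped: for $d=2$, $n=1$, $\mathcal K=\{\emptyset\}$ we have $w_2(\mathcal K)=2<3/\sqrt2=L\,(|\mathcal K|/N)^{1/2}$.

Let $k_j$ be the number of $j$-element members of $\mathcal K$, so that $|\mathcal K|=\sum_jk_j$ and $w_d(\mathcal K)=\sum_j(d-j)k_j$. Small weight means that most members are large. In the plane this was limited by $k_2\le\binom{k_1}2$; in general it is limited by the Kruskal--Katona theorem. For real $x$ let $\binom xj=x(x-1)\cdots(x-j+1)/j!$. For $j\ge1$ this function is continuous, increasing and unbounded on $[j-1,\infty)$ and equals $1$ at $x=j$, so every positive integer is $\binom xj$ for a unique real $x\ge j$. The \emph{shadow} of a family of $j$-element sets is the family of all $(j-1)$-element subsets of its members.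

\begin{theorem}[Kruskal--Katona, Lov\'asz's form~\cite{Lovasz}]\label{thm:KK}
If $\mathcal A$ is a family of $j$-element sets with $|\mathcal A|=\binom xj$, $x\ge j$ real, then its shadow has at least $\binom x{j-1}$ members.
\end{theorem}

There are now $d$ parameters $k_1,\dots,k_d$ instead of one. Since the estimate is to be normalized by the full family, we measure them by the densities $\rho_j=k_j/\binom nj$, with $\rho_0=1$, and extract from Theorem~\ref{thm:KK} a single monotonicity.

\begin{lemma}\label{lem:densities}
$\rho_1\ge\rho_2^{1/2}\ge\dots\ge\rho_d^{1/d}$.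
\end{lemma}

\begin{proof}
Let $2\le j\le d$. If $k_j=0$ there is nothing to prove. Otherwise $k_j=\binom xj$ with $j\le x\le n$, and $k_{j-1}\ge\binom x{j-1}$ because the down-set $\mathcal K$ contains the shadow of its $j$-element members. The numbers $f_i=\frac{x-i}{n-i}=1-\frac{n-x}{n-i}$, $0\le i\le j-1$, are positive and nonincreasing in $i$, and $\rho_j=f_0\cdots f_{j-1}$, $\rho_{j-1}\ge f_0\cdots f_{j-2}$. Omitting the smallest factor $f_{j-1}$ does not decrease the geometric mean, so $\rho_{j-1}^{1/(j-1)}\ge(f_0\cdots f_{j-2})^{1/(j-1)}\ge\rho_j^{1/j}$.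
\end{proof}

The most top-heavy densities allowed by Lemma~\ref{lem:densities} are $\rho_j=\tau^j$. They form a one-parameter family that runs from $\{\emptyset\}$ at $\tau=0$ to $\binom{[n]}{\le d}$ at $\tau=1$, with size and weight
\[
P(\tau)=\sum_{j=0}^d\binom nj\tau^j,\qquad W(\tau)=\sum_{j=0}^d(d-j)\binom nj\tau^j=dP(\tau)-\tau P'(\tau);
\]
in particular $P(0)=1$, $P(1)=N$, $W(1)=L$.

\begin{lemma}\label{lem:geometric}
Let $\tau\in[0,1]$ be such that $P(\tau)=|\mathcal K|$. Then $w_d(\mathcal K)\ge W(\tau)$.
\end{lemma}

\begin{proof}
Put $u_j=\binom nj(\rho_j-\tau^j)$, so that $u_0=0$ and $\sum_ju_j=|\mathcal K|-P(\tau)=0$. For $j\ge1$ we have $u_j\ge0$ if and only if $\rho_j^{1/j}\ge\tau$. By Lemma~\ref{lem:densities} there is $j_0\in\{0,\dots,d\}$ with $u_j\ge0$ for $j\le j_0$ and $u_j\le0$ for $j>j_0$. Hence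
\[
w_d(\mathcal K)-W(\tau)=\sum_j(d-j)u_j=(d-j_0)\sum_ju_j+\sum_j(j_0-j)u_j\ge0,
\]
the first sum being zero and every term of the second nonnegative.
\end{proof}

Such a $\tau$ exists because $P$ is continuous and $1\le|\mathcal K|\le N$. We must show that $W/P^p$ is smallest on $[0,1]$ at $\tau=1$. This ratio has a geometric meaning. Put $g=P^{1/d}$, which is smooth on $[0,\infty)$ since $P>0$ there. From $P'=dg^{d-1}g'$ we get
\begin{equation}\label{eq:h}
W=d\,g^{d-1}(g-\tau g')=d\,P^p\,h,\qquad h(\tau):=g(\tau)-\tau g'(\tau),
\end{equation}
and $h(\tau)$ is the height at which the tangent to the graph of $g$ at $\tau$ meets the vertical axis. Since $h'=-\tau g''$, the ratio is nonincreasing as soon as $g$ is convex.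

\begin{lemma}\label{lem:convex}
For $n\ge d\ge 1$ the function $g=P^{1/d}$ is convex on $[0,\infty)$.
\end{lemma}

\begin{proof}
For $n=d$ we have $P=(1+\tau)^d$ and $g$ is linear. In general we write $P$ as an average of $d$-th powers of linear functions, $P(\tau)=\binom nd\,\mathbb E(\tau+Y)^d$ for a random variable $Y\ge0$. The coefficient of $\tau^i$ on the right is $\binom nd\binom di\,\mathbb EY^{d-i}=\binom ni\binom{n-i}{d-i}\,\mathbb EY^{d-i}$, so with $\delta=n-d$ and $k=d-i$ the requirement is
\[
\mathbb E\,Y^k=\binom{\delta+k}{k}^{-1}\qquad(0\le k\le d).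
\]
For $\delta=0$ take $Y\equiv1$. For $\delta\ge1$ let $Y$ have density $\delta(1-y)^{\delta-1}$ on $[0,1]$ and put $I_k(\delta)=\mathbb EY^k$. Then $I_0(\delta)=1$, and integration by parts gives $I_k(\delta)=k\int_0^1y^{k-1}(1-y)^\delta\,dy=\frac{k}{\delta+1}I_{k-1}(\delta+1)$, whence $I_k(\delta)=\frac{k!}{(\delta+1)\cdots(\delta+k)}=\binom{\delta+k}k^{-1}$.

Thus $g(\tau)=\binom nd^{1/d}\|\tau+Y\|_d$, where $\|Z\|_d=(\mathbb E|Z|^d)^{1/d}$. Minkowski's inequality $\|Z_1+Z_2\|_d\le\|Z_1\|_d+\|Z_2\|_d$, applied to $Z_1=\lambda(\tau_1+Y)$ and $Z_2=(1-\lambda)(\tau_2+Y)$ with $0\le\lambda\le1$, gives $g(\lambda\tau_1+(1-\lambda)\tau_2)\le\lambda g(\tau_1)+(1-\lambda)g(\tau_2)$.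
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:weight}]
By Lemma~\ref{lem:convex}, $h$ is nonincreasing on $[0,\infty)$. With $\tau$ as in Lemma~\ref{lem:geometric}, formula \eqref{eq:h} gives $w_d(\mathcal K)\ge d|\mathcal K|^ph(\tau)\ge d|\mathcal K|^ph(1)$ and $L=dN^ph(1)$; this is the first claim. To bound $h(1)$ from below we use the monotonicity beyond $\tau=1$, where only the leading terms of $W$ and $P$ matter:
\[
h(1)\ge\lim_{\tau\to\infty}\frac{W(\tau)}{d\,P(\tau)^p}=\frac{\binom n{d-1}}{d\binom nd^{p}}=\frac{\binom nd^{1/d}}{n-d+1}\ge(d!)^{-1/d}.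
\]
Here we used $\binom n{d-1}=\frac{d}{n-d+1}\binom nd$ and $\binom nd=\frac1{d!}\prod_{i<d}(n-i)\ge\frac{(n-d+1)^d}{d!}$. Therefore $L\ge d\,(d!)^{-1/d}N^p=\kappa_dN^p$.
\end{proof}

\section{The isoperimetric inequality}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
The down-sets $\mathcal K,\mathcal K'$ of Proposition~\ref{prop:reduction} are nonempty, and Proposition~\ref{prop:weight} gives $w_d(\mathcal K)\ge L\alpha^p$, $w_d(\mathcal K')\ge L(1-\alpha)^p$ and $L\ge\kappa_dN^p$. Inserting the first two in \eqref{eq:reduction} proves the main bound. For the last claim, $(1-\alpha)^p\ge1-\alpha$ gives $\alpha^p+(1-\alpha)^p-1\ge\alpha^p-\alpha=\alpha^p(1-\alpha^{1/d})$, and $L\alpha^p\ge\kappa_dN^p\alpha^p=\kappa_ds^p$.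
\end{proof}

\begin{remark}
For $n\ge d$ the geometry entered only through parts (a), (c), (d) of Lemma~\ref{lem:counts}. So Theorem~\ref{thm:main}(1) holds verbatim for the one-inclusion graph (members adjacent when they differ in one element) of every family $\mathcal C\subseteq2^{[n]}$ that has $V_d(n)$ members, has $\sum_{j\le d}j\binom nj$ edges and shatters no set of $d+1$ elements.
\end{remark}

For $n<d$ Proposition~\ref{prop:weight} is not available. But then $N=V_d(n)=2^n$, so $\mathcal C=2^{[n]}$ and the chamber graph is the $n$-dimensional cube, where a crude bound suffices.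

\begin{lemma}\label{lem:cube}
In the $n$-dimensional cube, $|\partial S|\ge\min(|S|,2^n-|S|)$ for every set $S$ of vertices.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ the right side is $0$. Since $\partial S=\partial S^c$, we may assume $|S|\le u:=2^{n-1}$. Split the cube along one coordinate into two subcubes with $u$ vertices each, containing $a\ge b$ elements of $S$. Then $a+b\le u$, so $b\le u/2$. By induction the subcubes contain at least $\min(a,u-a)$ and $b$ boundary edges, and at least $a-b$ edges of the perfect matching between them are boundary edges. So $|\partial S|\ge\min(a,u-a)+a=\min(2a,u)\ge a+b$.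
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $n\ge d$. Write $\alpha^p+(1-\alpha)^p-1=\alpha^p(1-q(\alpha))$, where
\[
q(\alpha)=\frac{1-(1-\alpha)^p}{\alpha^p}=\frac{1-(1-\alpha)^p}{\alpha}\cdot\alpha^{1-p}.
\]
The function $1-(1-\alpha)^p$ is convex on $[0,1]$ and vanishes at $0$, so the first factor, the slope of a chord from the origin, is nondecreasing; so is the second, and both are positive. Hence for $\alpha\le\frac12$ we have $q(\alpha)\le q(\frac12)=2^p-1$ and $1-q(\alpha)\ge2-2^p=2(1-2^{-1/d})$. By part (1), $|\partial S|\ge2(1-2^{-1/d})L\alpha^p\ge c_ds^p$.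

Let $n<d$. Lemma~\ref{lem:cube} gives $|\partial S|\ge s\ge s^p$, so it is enough to check $c_d\le1$. From $1-e^{-x}\le x$ we get $1-2^{-1/d}\le(\ln2)/d$, and $d!\ge2^{d-1}\ge2^{d/2}$ for $d\ge2$. Hence $c_d\le2\ln2/(d!)^{1/d}\le\sqrt2\ln2<1$.
\end{proof}

\section{Small sets}\label{sec:small}

In \eqref{eq:reduction} the complement costs $L-w_d(\mathcal K')$, the total weight of the sets missing from $\mathcal K'$. When $s$ is small compared with $n$, only sets of weight zero can be missing, and the cost vanishes. What is left is $w_d(\mathcal K)$, and for the sizes $V_d(m)$ its minimum is attained by $\binom{[m]}{\le d}$.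

\begin{lemma}\label{lem:full}
Let $d,m\ge0$. If $\mathcal K$ is a finite down-set of sets with at most $d$ elements and $|\mathcal K|\ge V_d(m)$, then $w_d(\mathcal K)\ge L_d(m)$.
\end{lemma}

\begin{proof}
We use induction on $d$; for $d=0$ both sides are $0$. Let $d\ge1$, let $k_j$ be the number of $j$-element members, and let $\mathcal K^-$ be the down-set of members with fewer than $d$ elements.

If $k_d\le\binom md$, then $|\mathcal K^-|\ge V_{d-1}(m)$. Members of size $d$ have weight zero and $d-|A|=1+(d-1-|A|)$, so by induction
\[
w_d(\mathcal K)=|\mathcal K^-|+w_{d-1}(\mathcal K^-)\ge V_{d-1}(m)+L_{d-1}(m)=L_d(m).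
\]

If $k_d>\binom md$, we claim that $k_j\ge\binom mj$ for all $j\le d$, which gives $w_d(\mathcal K)\ge\sum_j(d-j)\binom mj=L_d(m)$. For $m\ge d$ argue downward from $j=d$: if $j\ge1$ and $k_j\ge\binom mj$, then $k_j=\binom xj$ with $x\ge m\ge j$, and Theorem~\ref{thm:KK} gives $k_{j-1}\ge\binom x{j-1}\ge\binom m{j-1}$. For $m<d$, the family $\mathcal K$ contains a $d$-element set with all its subsets, so $k_j\ge\binom dj\ge\binom mj$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Since $s\le n-d+1<n+1\le N$, Proposition~\ref{prop:reduction} applies. Let $\mathcal R=\binom{[n]}{\le d}\setminus\mathcal K'$, so $|\mathcal R|=s$. As $\mathcal K'$ is a down-set, every set of size at most $d$ containing a member of $\mathcal R$ belongs to $\mathcal R$. If $\mathcal R$ had a member with fewer than $d$ elements, it would contain a $(d-1)$-element set and its $n-d+1$ supersets of size $d$, so $s\ge n-d+2$, contrary to the hypothesis. Thus all members of $\mathcal R$ have size $d$, $w_d(\mathcal K')=L$, and $|\partial S|\ge w_d(\mathcal K)$. Now apply Proposition~\ref{prop:weight} for the first claim and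 Lemma~\ref{lem:full} for the second.
\end{proof}

\section{Chambers in a simplicial cone}\label{sec:cone}

We construct the sets of Theorem~\ref{thm:sharp}(2) along the lines of Section~\ref{sec:intro}: $S$ is the set of chambers in a convex region $Q$ crossed by $m$ hyperplanes. A half-space has a single facet, but a hyperplane missing a half-space is parallel to its boundary, so general position leaves no room for the remaining hyperplanes. A cone $Q=\{\ell_1<0,\dots,\ell_d<0\}$ with $d$ facets is missed by hyperplanes with an open set of directions. We make it very flat, so that the first facet carries most of the boundary, the second most of the rest, and so on. Figure~\ref{fig:cone} shows the plane, where $|S|=V_2(m)$ and $|\partial S|=(m+1)+1$.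

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\clip (-0.8,-0.9) rectangle (8,3.7);
\fill[gray!15] (-0.8,0) -- (4.5,0) -- (8,1.05) -- (8,3.7) -- (-0.8,3.7) -- cycle;
\draw[dashed] (4.5,0) -- (8,0);
\draw[dashed] (4.5,0) -- (1.5,-0.9);
\draw[very thick] (-0.8,0) -- (4.5,0) -- (8,1.05);
\draw (-0.4,-0.9) -- (4.2,3.7);
\draw (1.6,-0.9) -- (1.6,3.7);
\draw (4.23,-0.9) -- (1.01,3.7);
\node at (2.5,0.3) {$Q_1$};
\node at (6.5,0.95) {$Q_2$};
\node at (6,2.8) {$Q$};
\node at (7.5,-0.3) {$G_1$};
\node at (3.2,-0.68) {$G_2$};
\end{tikzpicture}
\caption{An extremal set for $d=2$, $m=3$. The lines $G_1,G_2$ bound a flat wedge $Q$ (shaded) with boundary rays $Q_1,Q_2$ (thick). Three further lines (thin) have all their crossings in $Q$; each enters $Q$ through $Q_1$ and never meets $Q_2$. The wedge contains $7$ chambers, and its boundary consists of $4$ facets on $Q_1$ and $1$ on $Q_2$.}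
\label{fig:cone}
\end{figure}

We shall add hyperplanes one at a time. General position means that any $k\le d$ normals are linearly independent and no $d+1$ hyperplanes have a common point, because $k$ affine equations with independent linear parts are solvable and a nonempty solution set has codimension equal to their rank. Hence:
\begin{quote}
$(\mathrm{G})$ adding a hyperplane preserves general position if its normal lies in no span of at most $d-1$ earlier normals and it passes through no earlier vertex.
\end{quote}
Finitely many proper subspaces do not cover a nonempty open set, and for a fixed normal the second condition excludes finitely many translates. In particular arrangements in general position exist for every $m$. Fix one, $\mathcal M=\{H_1,\dots,H_m\}$. Its \emph{flats} are the sets $X_J$, $J\subseteq[m]$, $|J|\le d$; there are $\binom m{d-k}$ of dimension $k$. We identify normals with linear forms.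

\begin{lemma}\label{lem:cone}
There are affine functions $\ell_1,\dots,\ell_d$ such that $\mathcal M$ together with $G_r=\{\ell_r=0\}$, $1\le r\le d$, is in general position and, for every flat $X$ of $\mathcal M$ of dimension $k$ and every $l>k$,
\begin{equation}\label{eq:star}
\ell_l=\sum_{r\le k}a_r\ell_r-b\quad\text{on }X,\qquad\text{with all }a_r>0\text{ and }b>0.
\end{equation}
\end{lemma}

The $d-k$ normals defining $X$ and those of $\ell_1,\dots,\ell_k$ are independent, so $\ell_1,\dots,\ell_k$ are affine coordinates on $X$. Condition \eqref{eq:star} says that on the closed orthant $\{\ell_1\le0,\dots,\ell_k\le0\}$ of $X$ the later functions are strictly negative: a $k$-dimensional flat sees only the first $k$ walls of the cone.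

\begin{proof}
Suppose $\ell_1,\dots,\ell_{l-1}$ are constructed, with general position and with \eqref{eq:star} for all indices below $l$. The sum $\sum_{i<l}\ell_i$ already has the right signs, at least weakly, on every flat, but its normal is not generic; we perturb it. Choose a linear form $\xi$ outside every span of at most $d-1$ earlier normals and put
\[
\ell_l=\sum_{i<l}\ell_i+\varepsilon(\xi-t),\qquad\varepsilon>0,\ t\in\mathbb{R}.
\]
As $\varepsilon$ varies, the normal of $\ell_l$ moves on a line in direction $\xi$, which meets each of those spans at most once. So $(\mathrm G)$ excludes finitely many $\varepsilon$ and, once $\varepsilon$ is fixed, finitely many $t$.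

Let $X$ be a flat of dimension $k<l$. Adding $\ell_1,\dots,\ell_k$ and the expressions \eqref{eq:star} for $\ell_{k+1},\dots,\ell_{l-1}$ gives $\sum_{i<l}\ell_i=\sum_{r\le k}A_r\ell_r-B$ on $X$ with $A_r\ge1$, $B\ge0$. In coordinates, $\xi=\sum_{r\le k}\beta_r\ell_r+\gamma$ on $X$. Therefore
\[
\ell_l=\sum_{r\le k}(A_r+\varepsilon\beta_r)\,\ell_r-\bigl(B+\varepsilon(t-\gamma)\bigr)\quad\text{on }X.
\]
Choose $\varepsilon$ with $\varepsilon|\beta_r|<1$ and $t>\gamma$ for the finitely many $X$ and $r$, avoiding the excluded values.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]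
Let $Q=\{\ell_i<0\text{ for all }i\}$ and $Q_r=\{\ell_r=0,\ \ell_i<0\text{ for }i\ne r\}$. For a flat $X$ of $\mathcal M$ of dimension $k$ we claim
\begin{equation}\label{eq:meets}
X\cap Q\ne\emptyset,\qquad\text{and}\qquad X\cap Q_r\neq\emptyset\iff r\le k.
\end{equation}
A point of $X$ with $\ell_1,\dots,\ell_k<0$ lies in $Q$ by \eqref{eq:star}. For $r\le k$, a point of $X$ with $\ell_r=0$ and $\ell_i<0$ for the other $i\le k$ has $\ell_l\le-b<0$ for $l>k$, so it lies in $Q_r$. For $r>k$, a point of $X\cap Q_r$ would have $\ell_i<0$ for all $i\le k$, and \eqref{eq:star} would force $\ell_r<0$.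

Add $n-m-d$ further hyperplanes $\{\sum_i\lambda_i\ell_i=\theta\}$ with all $\lambda_i>0$ and $\theta>0$. The normals of $\ell_1,\dots,\ell_d$ form a basis, so the available normals fill an open set, and $(\mathrm G)$ can be met at each step. These hyperplanes miss $Q$ and every $Q_r$, where $\sum_i\lambda_i\ell_i\le0<\theta$. Let $\mathcal H$ be the resulting arrangement of $n$ hyperplanes and $S$ the set of its chambers on the negative side of every $G_r$, that is, contained in $Q$.

Only hyperplanes of $\mathcal M$ meet $Q$, so $S$ is the set of components of $Q\setminus\bigcup\mathcal M$. By Lemma~\ref{lem:regions} and \eqref{eq:meets}, $|S|$ is the number of flats of $\mathcal M$, namely $V_d(m)$.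

A chamber outside $S$ is on the positive side of some $G_r$, so an edge of $\partial S$ crosses some $G_r$, and both its chambers have $\ell_i<0$ for $i\ne r$. Conversely, an edge crossing $G_r$ whose chambers have $\ell_i<0$ for $i\ne r$ has exactly one end in $S$. By Lemma~\ref{lem:counts}(b) these edges correspond to those components of $G_r$ minus the other hyperplanes that lie in $Q_r$. Among the other hyperplanes only those of $\mathcal M$ meet $Q_r$, so these are the components of $Q_r\setminus\bigcup\mathcal M$. The set $Q_r$ is convex, open in $G_r$, and nonempty by \eqref{eq:meets} for $X=\mathbb{R}^d$. By Lemma~\ref{lem:regions} and \eqref{eq:meets} the number of components is the number of flats of dimension at least $r$, namely $V_{d-r}(m)$. Hence $|\partial S|=\sum_{r=1}^dV_{d-r}(m)=L_d(m)$.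
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:sharp}]
(1) If $n\ge V_d(m)+d-1$, then $s=V_d(m)\le n-d+1$, and $n\ge m+d$ because $V_d(m)\ge m+1$. Both parts of Theorem~\ref{thm:sharp} apply.

(2) If $s\to\infty$, then $2^n\ge N\ge s$ forces $n\ge d$ eventually, and Theorem~\ref{thm:main}(1) gives $|\partial S|/s^p\ge\kappa_d(1-\alpha^{1/d})\to\kappa_d$. For the sets of Theorem~\ref{thm:sharp}(2), as $m\to\infty$,
\[
\frac{|\partial S|}{s^p}=\frac{L_d(m)}{V_d(m)^p}\sim\frac{m^{d-1}/(d-1)!}{(m^d/d!)^{p}}=\frac{(d!)^p}{(d-1)!}=\kappa_d ,
\]
and since $V_d(n)\to\infty$ we may choose $n=n(m)\ge m+d$ with $V_d(m)/V_d(n)\to0$. Along this sequence $|\partial S|/s^{p'}\to0$ for every $p'>p$.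

(3) The lower bound is Theorem~\ref{thm:main}(2). The sequence in (2) has $\alpha\le\frac12$ eventually, which gives $c_d^*\le\kappa_d$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lovasz}
Lov\'asz, \emph{Combinatorial Problems and Exercises}, 13.31.

\bibitem{Marc}
Tilen Marc, \emph{Edge-Isoperimetric Inequalities in Chamber Graphs of Hyperplane Arrangements}, arXiv:2604.01061 (2026).

\end{thebibliography}
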